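\title{The R\'enyi entropy of a sum of two independent binary vectors}

\begin{abstract}
Let $X$ and $Y$ be independent random vectors in $\{0,1\}^n$, added coordinatewise over the integers. We prove the conjecture of Ajjanagadde and Polyanskiy that for $0\le\alpha\le1$ the R\'enyi entropy $H_\alpha(X+Y)$ is largest when $X$ and $Y$ are uniform; for $\alpha>0$ there is no other maximizer. A change of measure reduces the statement to a sharp inequality between $H(X+Y)$ and $I(X;Y)$ for dependent pairs, which we split into coordinates by means of an auxiliary random bit in each coordinate. The range of $\alpha$ is exact for $n\ge2$, while for $n=1$ the uniform pair stays optimal up to an order $\alpha^*\in(3,4)$.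
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $Z$ be a random variable with finitely many values and law $P$. For $0\le\alpha<\infty$, $\alpha\ne1$, its \emph{R\'enyi entropy of order $\alpha$} is
\[
H_\alpha(Z)=\frac1{1-\alpha}\log\sum_{z:\,P(z)>0}P(z)^\alpha ,
\]
and the limiting orders are the Shannon entropy $H_1(Z)=H(Z)=-\sum_zP(z)\log P(z)$ and $H_\infty(Z)=-\log\max_zP(z)$. Logarithms are to base $2$. Each $H_\alpha$ measures how spread out $Z$ is, and equals $\log N$ for a uniform law on $N$ points. The order decides which atoms count: $H_0$, the logarithm of the support size, sees every atom however small, and $H_\infty$ sees only the largest.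

Fix $n\ge1$. Let $X$ and $Y$ be independent random vectors in $\{0,1\}^n$ with laws $\mu$ and $\nu$, which may differ, and let $X+Y\in\{0,1,2\}^n$ be the coordinatewise sum over $\mathbb Z$, with law $\mu*\nu$. How spread out can $X+Y$ be? Gu \cite{Gu} states the following conjecture of Ajjanagadde and Polyanskiy.

\begin{quote}
\emph{For $0\le\alpha\le1$, the maximum of $H_\alpha(X+Y)$ over all pairs of laws $(\mu,\nu)$ is attained when $X$ and $Y$ are both uniform on $\{0,1\}^n$.}
\end{quote}

We call this the \emph{uniform pair}. The law of its sum is $P_0=(\frac14,\frac12,\frac14)^{\otimes n}$. For a law $P$ and finite $\alpha$ put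
\[
F_\alpha(P)=\sum_{z:\,P(z)>0}P(z)^\alpha,\qquad C_\alpha=2\cdot4^{-\alpha}+2^{-\alpha},\qquad\text{so that } F_\alpha(P_0)=C_\alpha^n .
\]
Maximizing $H_\alpha$ means maximizing $F_\alpha$ when $\alpha<1$ and minimizing it when $\alpha>1$.

For $\alpha=0$ the conjecture holds because $P_0$ has full support. If $X$ and $Y$ were allowed to depend on each other, $X+Y$ could have any law on $\{0,1,2\}^n$, the uniform one included, so for $\alpha>0$ the content lies in the independence. The problem is invariant under permuting coordinates and under flipping a coordinate in $X$ and $Y$ together, and the uniform pair is the most symmetric candidate; this is the reason to guess it. Symmetry alone proves nothing, however.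

\begin{example}\label{ex:infty}
Let all bits of $X$ and $Y$ be independent and equal to $1$ with probability $\frac13$. Each coordinate of $X+Y$ has law $(\frac49,\frac49,\frac19)$, so the largest atom of $X+Y$ is $(\frac49)^n<2^{-n}=\max P_0$. For $\alpha=\infty$ the uniform pair is not optimal, for any $n$.
\end{example}

\begin{theorem}\label{thm:main}
For all $n\ge1$, all $\alpha\in[0,1]$ and all independent $X,Y\in\{0,1\}^n$, the entropy $H_\alpha(X+Y)$ is at most its value at the uniform pair. For $0<\alpha\le1$ the uniform pair is the only maximizer.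
\end{theorem}

For $\alpha=0$ every pair whose sum has full support is a maximizer. Theorem~\ref{thm:main} will follow from an inequality for Shannon quantities in which independence is replaced by a penalty on the mutual information $I(X;Y)$. Let $h(p)=-p\log p-(1-p)\log(1-p)$.

\begin{theorem}\label{thm:dep}
Let $0<\alpha<1$. For any jointly distributed, possibly dependent, $X,Y\in\{0,1\}^n$,
\begin{equation}\label{eq:dep}
(1-\alpha)H(X+Y)-\alpha I(X;Y)\le n\log C_\alpha .
\end{equation}
Consequently, for $\theta\in(\frac13,\frac12)$: if $I(X;Y)\le n(1-h(\theta))$, then $H(X+Y)\le n\,(h(\theta)+1-\theta)$, and this bound is sharp.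
\end{theorem}

As $\theta$ decreases from $\frac12$ to $\frac13$, the allowed dependence grows from $0$, and the bound on $H(X+Y)$ grows from $\frac32n$, the value at the uniform pair, to the trivial bound $n\log3$.

\begin{theorem}\label{thm:range}
Let $\alpha$ range over $[0,\infty]$. If $n\ge2$, the uniform pair maximizes $H_\alpha(X+Y)$ if and only if $\alpha\in[0,1]$. If $n=1$, it does so if and only if $\alpha\in[0,\alpha^*]$, where $\alpha^*\in(3,4)$ is the unique root larger than $1$ of $2^\alpha=4\alpha-2$.
\end{theorem}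

Section~\ref{sec:one} solves the case $n=1$ by hand and deduces the case $\alpha=1$. Section~\ref{sec:two} proves Theorem~\ref{thm:range} and shows why no such deduction is available for $\alpha\neq1$. Section~\ref{sec:tilt} bounds the R\'enyi sum by the left side of \eqref{eq:dep}. Sections~\ref{sec:hidden}--\ref{sec:dep} prove Theorem~\ref{thm:dep}, and Section~\ref{sec:main} completes the proof of Theorem~\ref{thm:main}.

\section{Facts on Shannon entropy}\label{sec:facts}

For random variables with finitely many values, $H(A|B)=H(A,B)-H(B)$ is the average over $b$ of the entropy of the conditional law of $A$ given $B=b$. Further $I(A;B)=H(A)+H(B)-H(A,B)$ and $I(A;B|C)=H(A|C)-H(A|B,C)$. We write $A^i=(A_1,\dots,A_i)$ and use the following standard facts.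
\begin{itemize}
\item[(F1)] \emph{Chain rule.} $H(A^n|B)=\sum_iH(A_i|A^{i-1},B)$.
\item[(F2)] \emph{Conditioning.} $H(A|B,C)\le H(A|C)$, that is $I(A;B|C)\ge0$, with equality if and only if $A$ and $B$ are conditionally independent given $C$. With (F1) this gives $H(A^n|B)\le\sum_iH(A_i|B)$, and $H(A^n)=\sum_iH(A_i)$ only if the $A_i$ are independent.
\item[(F3)] \emph{Gibbs' inequality.} If $A$ has law $q$ and $p$ is any law on the same set, then $\mathbb E\log p(A)\le-H(A)$, with equality if $p=q$.
\item[(F4)] \emph{Pinsker's inequality.} The binary relative entropy $D(p\|p_0)=p\log\frac p{p_0}+(1-p)\log\frac{1-p}{1-p_0}$ satisfies $D(p\|p_0)\ge\frac2{\ln2}(p-p_0)^2$.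
\end{itemize}
The entropy deficit of a bit with bias $x\in[-1,1]$ is
\[
J(x)=1-h\Big(\frac{1+x}2\Big)=\frac{(1+x)\ln(1+x)+(1-x)\ln(1-x)}{2\ln2}=\frac1{\ln2}\sum_{j\ge1}\frac{x^{2j}}{2j(2j-1)} .
\]
It satisfies $0\le J\le1$, and the series gives, for $0\le c\le1$,
\begin{equation}\label{eq:J}
J(x)\ge\frac{x^2}{2\ln2},\qquad J(cx)\le c^2J(x).
\end{equation}

\section{One coordinate, and the order $\alpha=1$}\label{sec:one}

Let $n=1$. For $s\in[0,1]$ let $B_s=\big(\frac{(1+s)^2}4,\frac{1-s^2}2,\frac{(1-s)^2}4\big)$, the law of $X+Y$ when $X$ and $Y$ are independent and each equals $0$ with probability $\frac{1+s}2$. The uniform pair gives $B_0$. These laws are the only competitors.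

\begin{lemma}\label{lem:curve}
Let $(a,m,b)$ be the law of the sum of two independent bits $X,Y$. Let $f$ be continuous and strictly convex on $[0,1]$ and $\Phi(a,m,b)=f(a)+f(m)+f(b)$. If $m\ge\frac12$, then $\Phi(a,m,b)\ge\Phi(B_0)$, with equality only if $(a,m,b)=B_0$. If $m<\frac12$, then $\Phi(a,m,b)\ge\Phi(B_s)$ for $s=\sqrt{1-2m}\in(0,1]$.
\end{lemma}

\begin{proof}
Let $s_X=\mathbb E(-1)^X=1-2\,\mathbb EX$ and likewise $s_Y$. Then $a-b=1-\mathbb E(X+Y)=\frac12(s_X+s_Y)$, and independence gives $1-2m=\mathbb E(-1)^{X+Y}=s_Xs_Y$. Hence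
\begin{equation}\label{eq:constraint}
(a-b)^2\ge1-2m .
\end{equation}
For fixed $a+b$, the sum $f(a)+f(b)$ is strictly increasing in $|a-b|$. If $m\ge\frac12$, we get $\Phi\ge f(m)+2f(\frac{1-m}2)$. This function of $m$ is strictly convex and, by Jensen's inequality, minimal at $m=\frac13$; so it is strictly increasing on $[\frac13,1]$ and at least its value $\Phi(B_0)$ at $m=\frac12$. Equality needs $a=b$ and $m=\frac12$. If $m<\frac12$, the law $B_s$ has middle entry $m$ and its outer entries differ by $s$, which is at most $|a-b|$ by \eqref{eq:constraint}.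
\end{proof}

Inequality \eqref{eq:constraint} is the price of independence: the middle atom can be pushed below $\frac12$, toward $\frac13$, only by unbalancing the outer atoms. The order $\alpha$ decides whether the trade is worth it. Let $\rho(\alpha)=2^\alpha-4\alpha+2$. This function is strictly convex, so it has at most two roots; $\rho(1)=0$, $\rho(3)=-2$ and $\rho(4)=2$. Thus the roots are $1$ and some $\alpha^*\in(3,4)$, with $\rho<0$ between them and $\rho>0$ outside $[1,\alpha^*]$.

\begin{proposition}\label{prop:one}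
Let $n=1$ and $0<\alpha<\infty$. If $\alpha\le\alpha^*$, the uniform pair maximizes $H_\alpha(X+Y)$, and for $\alpha=1$ the maximum $\frac32$ is attained only when $X+Y$ has law $B_0$. If $\alpha>\alpha^*$, the uniform pair is not a maximizer.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:curve} with $f(x)=-x^\alpha$, $x\log x$ or $x^\alpha$ according as $\alpha<1$, $\alpha=1$ or $\alpha>1$. In each case it remains to compare $B_s$ with $B_0$.

Let $\alpha=1$, and let $X,Y$ be the bits that define $B_s$. Given $X+Y$, the pair $(X,Y)$ is determined unless $X+Y=1$, when it has two equally likely values. So by \eqref{eq:J}, for $s>0$,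
\[
H(B_s)=2(1-J(s))-\frac{1-s^2}2\le\frac32-\Big(\frac1{\ln2}-\frac12\Big)s^2<\frac32=H(B_0).
\]

Let $\alpha\ne1$ and $s=\tanh y$, $y\ge0$. From $1\pm s=e^{\pm y}/\cosh y$ we get $4^\alpha F_\alpha(B_s)=e^{g(y)}$ with
\[
g(y)=\ln(2\cosh2\alpha y+2^\alpha)-2\alpha\ln\cosh y,\qquad
\frac{g'(y)}{2\alpha}=\frac{2\sinh2\alpha y}{2\cosh2\alpha y+2^\alpha}-\frac{\sinh y}{\cosh y}.
\]
With $k=2\alpha-1$, the sign of $g'(y)$ is therefore that of
\[
2\sinh2\alpha y\cosh y-2\cosh2\alpha y\sinh y-2^\alpha\sinh y=2\sinh ky-2^\alpha\sinh y ,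
\]
and $2k-2^\alpha=-\rho(\alpha)$. Comparing power series term by term, $\sinh ky\ge k\sinh y$ for $k\ge1$ and $\sinh ky\le k\sinh y$ for $0\le k\le1$.

If $0<\alpha<1$, then $2\sinh ky\le2\max(k,0)\sinh y\le2^\alpha\sinh y$ because $\rho(\alpha)>0$. So $g$ is nonincreasing and $F_\alpha(B_s)\le C_\alpha$. If $1<\alpha\le\alpha^*$, then $2\sinh ky-2^\alpha\sinh y\ge-\rho(\alpha)\sinh y\ge0$, so $F_\alpha(B_s)\ge C_\alpha$. In both cases $s=1$ follows by continuity, and $H_\alpha(B_s)\le H_\alpha(B_0)$. If $\alpha>\alpha^*$, then $\sinh ky/\sinh y\to k$ as $y\downarrow0$ and $2k<2^\alpha$, so $g'<0$ near $0$. Then $F_\alpha(B_s)<C_\alpha$ and $H_\alpha(B_s)>H_\alpha(B_0)$ for small $s>0$.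
\end{proof}

The uniqueness statements pass through the law of the sum, so we record that $P_0$ determines the summands.

\begin{lemma}\label{lem:factor}
If $\mu,\nu$ are laws on $\{0,1\}^n$ with $\mu*\nu=P_0$, then $\mu$ and $\nu$ are uniform.
\end{lemma}

\begin{proof}
With $\xi^x=\xi_1^{x_1}\cdots\xi_n^{x_n}$, the hypothesis reads
\[
\Big(\sum_x\mu(x)\xi^x\Big)\Big(\sum_y\nu(y)\xi^y\Big)=\prod_{i=1}^n\Big(\frac{1+\xi_i}2\Big)^2 .
\]
By unique factorization in $\mathbb R[\xi_1,\dots,\xi_n]$, the two factors are constant multiples of $\prod_i(1+\xi_i)^{j_i}$ and $\prod_i(1+\xi_i)^{2-j_i}$. Each has degree at most $1$ in each $\xi_i$, so all $j_i=1$, and all coefficients of $\prod_i(1+\xi_i)$ equal $1$.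
\end{proof}

\begin{corollary}\label{cor:shannon}
Theorem~\ref{thm:main} holds for $\alpha=1$.
\end{corollary}

\begin{proof}
For each $i$ the bits $X_i,Y_i$ are independent, so (F2) and Proposition~\ref{prop:one} give $H(X+Y)\le\sum_iH(X_i+Y_i)\le\frac32n=H(P_0)$. Equality forces the coordinates of $X+Y$ to be independent with law $B_0$, and Lemma~\ref{lem:factor} applies.
\end{proof}

\section{Two coordinates: a parity perturbation}\label{sec:two}

The proof of Corollary~\ref{cor:shannon} looks only at the one-dimensional marginals of $X+Y$. For $\alpha\neq 1$ these do not suffice. Let $n\ge2$, $\sigma(z)=(-1)^{z_1+z_2}$, and for $|c|\le1$ let $P_c(z)=P_0(z)(1+c\,\sigma(z))$. Since $\frac14-\frac12+\frac14=0$, each $P_c$ is a law on $\{0,1,2\}^n$ all of whose one-dimensional marginals are $B_0$. For $0<\alpha<\infty$,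
\begin{equation}\label{eq:parity}
\frac{d}{dc}F_\alpha(P_c)\Big|_{c=0}=\alpha\sum_zP_0(z)^\alpha\sigma(z)=\alpha\,\big(2\cdot4^{-\alpha}-2^{-\alpha}\big)^2C_\alpha^{\,n-2},
\end{equation}
which is positive unless $\alpha=1$. So for $\alpha\ne1$ some $P_c$ has larger entropy than the product $P_0$ of its marginals: one with $c<0$ if $\alpha>1$, one with $c>0$ if $\alpha<1$. What separates the two ranges is that independent summands produce the negative sign.

\begin{lemma}\label{lem:parity}
Let $\chi(x)=(-1)^{x_1+x_2}$, $0<\eta\le1$, $\mu=2^{-n}(1+\eta\chi)$ and $\nu=2^{-n}(1-\eta\chi)$. Then $\mu*\nu=P_{-\eta^2}$.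
\end{lemma}

\begin{proof}
We have $\mu*\nu(z)=4^{-n}\sum_{x+y=z}\big(1+\eta(\chi(x)-\chi(y))-\eta^2\chi(x)\chi(y)\big)$. The terms linear in $\eta$ cancel because the set of pairs is invariant under $(x,y)\mapsto(y,x)$. Also $\chi(x)\chi(y)=\sigma(z)$, and the number of pairs is $4^nP_0(z)$.
\end{proof}

\begin{example}
Let $\alpha=n=2$. Then $C_2=\frac38$, and expanding the square gives $F_2(P_c)=\frac1{64}(9+2c+9c^2)$. For $\eta=\frac13$, where $\mu=(\frac13,\frac16,\frac16,\frac13)$ and $\nu=(\frac16,\frac13,\frac13,\frac16)$ on $00,01,10,11$, this is $\frac{80}{576}<\frac{81}{576}=C_2^2$. At order $2<\alpha^*$ the uniform pair is optimal for $n=1$ and not for $n=2$.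
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:range}, given Theorem~\ref{thm:main}]
For $\alpha\in[0,1]$ the uniform pair is optimal by Theorem~\ref{thm:main}, and for $\alpha=\infty$ it is not, by Example~\ref{ex:infty}. Let $1<\alpha<\infty$. The case $n=1$ is Proposition~\ref{prop:one}. If $n\ge2$, Lemma~\ref{lem:parity} and \eqref{eq:parity} give independent $X,Y$ with $F_\alpha(\mu*\nu)<C_\alpha^n$ for small $\eta$, and so $H_\alpha(X+Y)>H_\alpha(P_0)$.
\end{proof}

For $0<\alpha<1$ the laws $P_c$ with small $c>0$ beat $P_0$ and have the same marginals. A proof of Theorem~\ref{thm:main} must therefore use the independence of the whole vectors $X$ and $Y$, and still reduce the problem to one coordinate.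

\section{From R\'enyi to Shannon entropy}\label{sec:tilt}

From here on $0<\alpha<1$ is fixed and
\[
\beta=1-\alpha,\qquad T=2^{-\beta}\in(\tfrac12,1),\qquad\theta=\frac T{1+T}\in(\tfrac13,\tfrac12).
\]
To have the chain rule at our disposal we express $\log F_\alpha(P)$ by Shannon quantities under a tilted measure. If $Z$ is given the law $P^\alpha/F$, where $F=F_\alpha(P)$, then $H(Z)=\log F-\alpha\,\mathbb E\log P(Z)$. For $P=\mu*\nu$ the term $\log P$ is the logarithm of a sum. It splits once the tilted law is lifted to pairs $(x,y)$ by keeping the original conditional law of the summands given the sum. The lifted pair is dependent, and this is how $I(X;Y)$ enters.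

\begin{proposition}\label{prop:tilt}
Let $\mu,\nu$ be laws on $\{0,1\}^n$, $P=\mu*\nu$ and $F=F_\alpha(P)$. Let $(X,Y)$ have the joint law
\[
Q(x,y)=\frac{P(z)^\alpha}F\cdot\frac{\mu(x)\nu(y)}{P(z)},\qquad z=x+y,
\]
with $Q(x,y)=0$ if $P(z)=0$. Then $Z=X+Y$ has law $P^\alpha/F$, and $\log F\le\beta H(Z)-\alpha I(X;Y)$.
\end{proposition}

\begin{proof}
Summing $Q$ over $x+y=z$ gives $P(z)^\alpha/F$, so $Q(x,y|z)=\mu(x)\nu(y)/P(z)$. On the support of $Q$ we thus have $\log P(z)=\log\mu(x)+\log\nu(y)-\log Q(x,y|z)$. Taking expectations under $Q$ and using (F3) for $\mu$ and for $\nu$,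
\begin{align*}
\log F&=H(Z)+\alpha\big[\mathbb E\log\mu(X)+\mathbb E\log\nu(Y)+H(X,Y|Z)\big]\\
&\le H(Z)+\alpha\big[H(X,Y|Z)-H(X)-H(Y)\big].
\end{align*}
Since $Z$ is a function of $(X,Y)$, $H(X,Y|Z)=H(X,Y)-H(Z)$, and the last bracket equals $-H(Z)-I(X;Y)$.
\end{proof}

To see what must be extremal in \eqref{eq:dep}, tilt the uniform pair. Then $Q(x,y)$ is proportional to $P_0(x+y)^{-\beta}$, a product over coordinates. In one coordinate the weights are $4^\beta$ on $00,11$ and $2^\beta$ on $01,10$, so the bits differ with probability $2^\beta/(4^\beta+2^\beta)=\theta$. Call a pair of bits $(X,Y)$ the \emph{symmetric pair with parameter $t\in[0,1]$} if $X$ is uniform and $X\oplus Y$ (the sum modulo $2$) is independent of $X$ and equals $1$ with probability $t$. Its sum has law $(\frac{1-t}2,t,\frac{1-t}2)$, so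
\begin{equation}\label{eq:sym}
H(X+Y)=h(t)+1-t,\qquad I(X;Y)=1-h(t),
\end{equation}
and the left side of \eqref{eq:dep} is $\varphi(t)=h(t)-\beta t+\beta-\alpha$. Since $\log(1-\theta)=-\log(1+T)$ and $\log\frac\theta{1-\theta}=-\beta$, expanding $D(t\|\theta)$ gives
\begin{equation}\label{eq:hD}
h(t)-\beta t=\log(1+T)-D(t\|\theta).
\end{equation}
Moreover $\beta-\alpha+\log(1+T)=\log\big(2^{1-2\alpha}(1+2^{\alpha-1})\big)=\log C_\alpha$. Hence
\begin{equation}\label{eq:phi}
\varphi(t)=\log C_\alpha-D(t\|\theta).
\end{equation}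
This proves \eqref{eq:dep} for symmetric pairs of bits and identifies the extremal one: it has parameter $\theta$, and its sum has law
\[
\pi=\big(\tfrac{1-\theta}2,\ \theta,\ \tfrac{1-\theta}2\big).
\]
Every inequality used below has to be an equality for $n$ independent copies of this pair.

\section{A hidden bit}\label{sec:hidden}

We want to bound $\beta H(Z)-\alpha I(X;Y)$, where $Z=X+Y$, by a sum over coordinates. The two obvious ways fail already for $n=2$. Let $A,B$ be independent uniform bits. Along with $H(Z)\le\sum_iH(Z_i)$ one would need $I(X;Y)\ge\sum_iI(X_i;Y_i)$, which reads $1\ge2$ for $X=Y=(A,A)$. Along with $H(Z)=\sum_iH(Z_i|Z^{i-1})$ one would need $I(X;Y)\ge\sum_iI(X_i;Y_i|Z^{i-1})$, which reads $0\ge I(A;B|A+B)=\frac12$ for $X=(A,A)$, $Y=(B,B)$.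

The remedy is to rewrite $I(X;Y)$ through a third variable. For any $U$ jointly distributed with $(X,Y)$,
\begin{equation}\label{eq:three}
I(X;Y)=H(U)-H(U|X)-H(U|Y)+H(U|X,Y)+I(X;Y|U),
\end{equation}
as one sees by expanding the right side into joint entropies: all terms containing $U$ cancel in pairs. Suppose that each $U_i$ is a noisy observation of $Z_i$ alone, with fresh randomness. Then each term of $-I(X;Y)$ has the right sign for splitting. The terms $+H(U|X)$ and $+H(U|Y)$ are subadditive. The term $H(U|X,Y)$ is exactly additive. The term $-H(U)$ can be bounded with the conditioning on $Z^{i-1}$ that the chain rule for $H(Z)$ produces. The term $-I(X;Y|U)\le0$ is discarded, and this loses nothing at the extremal pair only if $X$ and $Y$ are conditionally independent given $U$ there. That requirement suggests the noise.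

Let $U$ be a uniform bit, let $N,N'$ be bits equal to $1$ with probability $\delta$, all three independent, and put $X=U\oplus N$, $Y=U\oplus N'$. Then $X$ and $Y$ are conditionally independent given $U$. Each of $X$, $Y$ is uniform and independent of $(N,N')$, so $(X,Y)$ is the symmetric pair with parameter $2\delta(1-\delta)$. Because $0<\theta<\frac12$, there is a $\delta\in(0,\frac12)$ with
\[
2\delta(1-\delta)=\theta,\qquad\text{equivalently}\qquad\delta^2+(1-\delta)^2=1-\theta ,
\]
and we fix it. The joint law is
\begin{equation}\label{eq:table}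
\begin{array}{c|cccc}
(x,y)&00&01&10&11\\ \hline
U=0&\frac12(1-\delta)^2&\frac12\delta(1-\delta)&\frac12\delta(1-\delta)&\frac12\delta^2\\[2pt]
U=1&\frac12\delta^2&\frac12\delta(1-\delta)&\frac12\delta(1-\delta)&\frac12(1-\delta)^2
\end{array}
\end{equation}
The two middle columns agree, so the conditional law of $U$ given $(X,Y)$ depends only on $X+Y$. It is the channel $W$ from $\{0,1,2\}$ to $\{0,1\}$, that is, the family of conditional probabilities
\[
W(1|0)=\varepsilon,\qquad W(1|1)=\tfrac12,\qquad W(1|2)=1-\varepsilon,\qquad\varepsilon=\frac{\delta^2}{1-\theta}\in(0,\tfrac12).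
\]
Since $1-\varepsilon=(1-\delta)^2/(1-\theta)$, we have $\varepsilon(1-\varepsilon)=\theta^2/(4(1-\theta)^2)=T^2/4$. So $\kappa=1-2\varepsilon\in(0,1)$ satisfies
\begin{equation}\label{eq:kappa}
\kappa^2=1-T^2 .
\end{equation}

\begin{example}
For $\alpha=\frac12$ we have $T=\kappa=\frac1{\sqrt2}$, $\theta=\sqrt2-1$, $\delta=1-\frac1{\sqrt2}$ and $\varepsilon=\frac{2-\sqrt2}4$. Tilting the uniform pair of bits gives mass $1-\frac1{\sqrt2}$ to each of $00,11$ and $\frac{\sqrt2-1}2$ to each of $01,10$. In \eqref{eq:table} the first column is $\frac14+(\frac34-\frac1{\sqrt2})$ and the second is $\frac{\sqrt2-1}4+\frac{\sqrt2-1}4$: the tilted law is an equal mixture of two product laws, and $U$ names the component.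
\end{example}

For an arbitrary pair $(X,Y)$ we now \emph{define} $U$ by passing $X+Y$ through $W$. Identity \eqref{eq:three} holds regardless, and at the extremal pair $(X,Y,U)$ has the law \eqref{eq:table}.

\section{The one-letter inequality}\label{sec:letter}

Splitting $\beta H(Z)-\alpha H(U)$ leads to the conditional laws of $Z_i$ given $Z^{i-1}$. Nothing is known about them, so we need a bound valid for every law $(p_0,p_1,p_2)$ on $\{0,1,2\}$. The other terms of \eqref{eq:three} will depend on the unconditional probability $\mathbb P(Z_i=1)$, so the bound should be affine in $p_1$, to survive averaging over $Z^{i-1}$, and tight at $\pi$. This fixes it: when $p_0=p_2$ the bit $U$ is uniform and $\beta H(Z)-\alpha H(U)=\beta(h(p_1)+1-p_1)-\alpha$, which has slope $\beta(\beta-1)=-\alpha\beta$ at $p_1=\theta$ because $h'(\theta)=\log\frac{1-\theta}\theta=\beta$.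

\begin{lemma}\label{lem:letter}
Let $Z$ have any law $(p_0,p_1,p_2)$ on $\{0,1,2\}$ and let $U$ be obtained from $Z$ through $W$. Then
\[
\beta H(Z)-\alpha H(U)\le K-\alpha\beta\,p_1,\qquad K=\beta\big(1+\log(1+T)\big)-\alpha ,
\]
with equality if and only if $(p_0,p_1,p_2)=\pi$.
\end{lemma}

\begin{proof}
Put $p=p_1$, $q=1-p$, $q_0=1-\theta=\frac1{1+T}$, and $p_0-p_2=qv$ with $|v|\le1$ ($v=0$ if $q=0$). Revealing first whether $Z=1$ gives $H(Z)=h(p)+q(1-J(v))$. Also $\mathbb P(U=1)=p_0\frac{1-\kappa}2+\frac p2+p_2\frac{1+\kappa}2=\frac12(1-\kappa qv)$, so $H(U)=1-J(\kappa qv)$. As $\beta q+\alpha\beta p=\beta(1-\beta p)$, identity \eqref{eq:hD} gives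
\begin{equation}\label{eq:letter}
\beta H(Z)-\alpha H(U)+\alpha\beta p=K+\alpha J(\kappa qv)-\beta qJ(v)-\beta D(p\|\theta).
\end{equation}
At $\pi$ we have $v=0$ and $p=\theta$, so equality holds. In general the asymmetry $v$ lowers $H(Z)$, which helps, but also lowers $H(U)$, which hurts. By \eqref{eq:J},
\begin{equation}\label{eq:asym}
\alpha J(\kappa qv)-\beta qJ(v)\le J(v)\,q\,(\alpha\kappa^2q-\beta),
\end{equation}
and we must show that the right side is at most $\beta D(p\|\theta)$. Let $\ell=\ln2$. From \eqref{eq:kappa} and $1-e^{-\beta\ell}\le\beta\ell$,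
\begin{equation}\label{eq:k2}
\kappa^2q_0=1-T\le\beta\ell .
\end{equation}

\emph{Case $\alpha\kappa^2q\le\beta$.} The right side of \eqref{eq:asym} is at most $0$, and the inequality follows. If equality holds, then $D(p\|\theta)=0$, so $q=q_0$ by (F4), and the right side of \eqref{eq:asym} vanishes. By \eqref{eq:k2}, $\alpha\kappa^2q_0<\beta$, so $J(v)=0$ and $v=0$ by \eqref{eq:J}. The law is $\pi$.

\emph{Case $\alpha\kappa^2q>\beta$.} Here asymmetry can be profitable, but $q$ is far from $q_0$ and the relative entropy pays for it. Let $r=q/q_0$. From $J(v)\le1$, $\alpha<1$ and \eqref{eq:k2}, the right side of \eqref{eq:asym} is at most $q(\beta\ell r-\beta)=\beta q_0(\ell r^2-r)$. From (F4) and $q_0\ge\frac12$,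
\[
D(p\|\theta)\ge\frac2\ell(q-q_0)^2=\frac2\ell q_0^2(r-1)^2\ge\frac{q_0}\ell(r-1)^2 .
\]
It remains to note that the quadratic
\[
\frac1\ell(r-1)^2-(\ell r^2-r)=\Big(\frac1\ell-\ell\Big)r^2-\Big(\frac2\ell-1\Big)r+\frac1\ell
\]
is strictly positive: its leading coefficient is positive and its discriminant is $(\frac2\ell-1)^2-\frac4\ell(\frac1\ell-\ell)=5-\frac4\ell<0$, since $\ln2<\frac45$. The inequality is strict in this case.
\end{proof}

The second case does occur: $\alpha\kappa^2/\beta=\alpha(1-4^{-\beta})/\beta\to2\ln2>1$ as $\alpha\uparrow1$.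

\section{Dependent pairs: proof of Theorem~\ref{thm:dep}}\label{sec:dep}

Let $(X,Y)$ have any law on $\{0,1\}^n\times\{0,1\}^n$, let $Z=X+Y$ and $t_i=\mathbb P(Z_i=1)=\mathbb P(X_i\ne Y_i)$. Let $U\in\{0,1\}^n$ have conditional law $\prod_iW(u_i|z_i)$ given $(X,Y)$. Concretely, $U_i$ is a function of $Z_i$ and $R_i$, where $R_1,\dots,R_n$ are independent of each other and of $(X,Y)$.

\emph{Step 1: introducing $U$.} Given $(X,Y)$ the bits $U_i$ are independent with laws $W(\cdot|Z_i)$, so $H(U|X,Y)=\sum_iH(U_i|Z_i)$. By (F2), $H(U|X)\le\sum_iH(U_i|X_i)$, $H(U|Y)\le\sum_iH(U_i|Y_i)$ and $I(X;Y|U)\ge0$. Thus \eqref{eq:three} gives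
\begin{multline}\label{eq:step1}
\beta H(Z)-\alpha I(X;Y)\le\big[\beta H(Z)-\alpha H(U)\big]\\+\alpha\sum_i\big[H(U_i|X_i)+H(U_i|Y_i)-H(U_i|Z_i)\big].
\end{multline}

\emph{Step 2: the first bracket.} The vector $U^{i-1}$ is a function of $Z^{i-1}$ and $R^{i-1}$, and $R^{i-1}$ is independent of $(Z,R_i)$. So $U^{i-1}$ and $U_i$ are conditionally independent given $Z^{i-1}$, and (F2) gives $H(U_i|U^{i-1})\ge H(U_i|U^{i-1},Z^{i-1})=H(U_i|Z^{i-1})$. By the chain rule for $H(Z)$ and for $H(U)$,
\[
\beta H(Z)-\alpha H(U)\le\sum_i\big[\beta H(Z_i|Z^{i-1})-\alpha H(U_i|Z^{i-1})\big].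
\]
Conditionally on $Z^{i-1}=\zeta$, the bit $U_i$ is still obtained from $Z_i$ through $W$. Apply Lemma~\ref{lem:letter} for each $\zeta$ of positive probability and average; the average of $\mathbb P(Z_i=1|Z^{i-1}=\zeta)$ is $t_i$, so
\begin{equation}\label{eq:step2}
\beta H(Z)-\alpha H(U)\le\sum_i(K-\alpha\beta t_i).
\end{equation}

\emph{Step 3: the second bracket.} By the definition of $W$, $H(U_i|Z_i)=(1-t_i)h(\varepsilon)+t_i$. If $Z_i\in\{0,2\}$, then $U_i\ne X_i$ with probability $\varepsilon$; if $Z_i=1$, then $U_i\neq X_i$ with probability $\frac12$, whatever $X_i$ is. Hence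
\[
H(U_i|X_i)=H(U_i\oplus X_i|X_i)\le H(U_i\oplus X_i)=h\big((1-t_i)\varepsilon+t_i/2\big),
\]
and the same holds with $Y_i$ in place of $X_i$, as the roles are symmetric. With \eqref{eq:step1} and \eqref{eq:step2},
\begin{equation}\label{eq:step3}
\beta H(Z)-\alpha I(X;Y)\le\sum_i\psi(t_i),
\end{equation}
where
\[
\psi(t)=K-\alpha\beta t+2\alpha h\big((1-t)\varepsilon+t/2\big)-\alpha(1-t)h(\varepsilon)-\alpha t .
\]

\emph{Step 4: the maximum of $\psi$ is $\log C_\alpha$.} The function $\psi$ is concave on $[0,1]$, being an affine function plus $2\alpha h$ of an affine function, and it is differentiable on $(0,1)$. We locate its maximum by testing \eqref{eq:step3} on symmetric pairs. For $n=1$ and the symmetric pair with parameter $t$, \eqref{eq:step3} says $\varphi(t)\le\psi(t)$. For $t=\theta$ the triple $(X,Y,U)$ has the law \eqref{eq:table}, and each inequality above is an equality. In Step~1, $I(X;Y|U)=0$ and there is only one coordinate. In Step~2 the only inequality is Lemma~\ref{lem:letter} at the law $\pi$. In Step~3, $U\oplus X=N$ is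 independent of $X$ and $U\oplus Y=N'$ is independent of $Y$. So $\psi-\varphi\ge0$ vanishes at the interior point $\theta$, which gives $\psi'(\theta)=\varphi'(\theta)$. By \eqref{eq:phi}, $\varphi$ is maximal at $\theta$ with value $\log C_\alpha$, so $\psi'(\theta)=0$ and $\psi(\theta)=\log C_\alpha$. Concavity gives $\psi\le\log C_\alpha$ on $[0,1]$, and \eqref{eq:step3} yields \eqref{eq:dep}.

\emph{The consequence.} As $\alpha$ runs over $(0,1)$, $T$ runs over $(\frac12,1)$ and $\theta$ over $(\frac13,\frac12)$. Given $\theta$, take the corresponding $\alpha$. By \eqref{eq:sym} and \eqref{eq:phi}, $\log C_\alpha=\beta(h(\theta)+1-\theta)-\alpha(1-h(\theta))$. If $I(X;Y)\le n(1-h(\theta))$, then \eqref{eq:dep} gives $\beta H(X+Y)\le n\log C_\alpha+\alpha n(1-h(\theta))=\beta n(h(\theta)+1-\theta)$. For $n$ independent copies of the symmetric pair with parameter $\theta$, both the hypothesis and the conclusion hold with equality, by \eqref{eq:sym}. This completes the proof of Theorem~\ref{thm:dep}. \qed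

\begin{lemma}\label{lem:equality}
If equality holds in \eqref{eq:dep}, then $X+Y$ has law $\pi^{\otimes n}$.
\end{lemma}

\begin{proof}
The bound \eqref{eq:dep} was reached by a chain of inequalities, so each of them is an equality, in particular every application of Lemma~\ref{lem:letter} in Step~2. Thus for every $i$ and every $\zeta$ of positive probability, the conditional law of $Z_i$ given $Z^{i-1}=\zeta$ is $\pi$.
\end{proof}

\section{Independent pairs: proof of Theorem~\ref{thm:main}}\label{sec:main}

For $\alpha=0$ we have $H_0(X+Y)\le\log3^n=H_0(P_0)$, and $\alpha=1$ is Corollary~\ref{cor:shannon}. Let $0<\alpha<1$, $P=\mu*\nu$ and $F=F_\alpha(P)$. Proposition~\ref{prop:tilt} and Theorem~\ref{thm:dep}, applied under the tilted law $Q$, give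
\begin{equation}\label{eq:final}
\log F\le\beta H(Z)-\alpha I(X;Y)\le n\log C_\alpha=\log F_\alpha(P_0).
\end{equation}
Dividing by $1-\alpha>0$ shows that $H_\alpha(P)\le H_\alpha(P_0)$.

Suppose that equality holds. Then equality holds in \eqref{eq:dep} under $Q$, so $P^\alpha/F=\pi^{\otimes n}$ by Lemma~\ref{lem:equality}. Now $\pi(0)=\pi(2)$ and $\pi(1)/\pi(0)=\frac{2\theta}{1-\theta}=2T=2^\alpha$. Taking $\alpha$-th roots, $P(z)$ is proportional to $2^{\#\{i:\,z_i=1\}}$, as is $P_0(z)$. So $P=P_0$, and Lemma~\ref{lem:factor} shows that $\mu$ and $\nu$ are uniform. \qed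

\begin{remark}
For $0<\alpha<1$, independence enters the inequality only through Proposition~\ref{prop:tilt}, where the product $\mu(x)\nu(y)$ allows Gibbs' inequality to be applied to $X$ and $Y$ separately. The hypothesis $\alpha<1$ is used at two further places besides the signs in Lemma~\ref{lem:letter}. The bound \eqref{eq:final} is an upper bound on $F_\alpha$, whereas $\alpha>1$ would require a lower bound. And for $\alpha>1$ the tilted uniform pair has $\theta>\frac12$, so the equation $2\delta(1-\delta)=\theta$ that defines the hidden bit has no real solution.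
\end{remark}

\begin{thebibliography}{1}
\bibitem{Gu} Yuzhou Gu, \emph{Zero-error communication over adder MAC}, arXiv:1809.07364 (2018).
\end{thebibliography}
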